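# Frobenius pushforwards that never decompose

## 1. Restriction of scalars along Frobenius

Fix a prime $p$. All modules are finitely generated. Throughout, $(R,\mathfrak m,k)$ is a complete Noetherian local ring of Krull dimension $d\ge 1$ and characteristic $p$, whose residue field is F-finite, meaning $[k:k^p]<\infty$; for instance $k$ may be perfect. We always write $q=p^n$.

**Definition 1 (pushforward).** For an $R$-module $M$ and $n\ge 0$, $F^n_*M$ is the $R$-module obtained from $M$ by restriction of scalars along $R\to R$, $r\mapsto r^{q}$. We write its elements as $F^n_*m$ with $m\in M$, so that $r\cdot F^n_*m=F^n_*(r^{q}m)$.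

Example. Let $R=k[[x]]$ with $k$ perfect. Every power series is uniquely $\sum_{0\le i<q}g_i^q x^i$ with $g_i\in R$. So $F^n_*R$ is free with basis $F^n_*1,F^n_*x,\dots,F^n_*x^{q-1}$.

**Definition 2 (F-finite).** A ring (or scheme) of characteristic $p$ is F-finite if its Frobenius is a finite map.

Example. $R$ itself is F-finite: it is a quotient of some $k[[x_1,\dots,x_N]]$, which is finite free over its subring $k^q[[x_1^q,\dots,x_N^q]]$ of $q$-th powers. Hence each $F^n_*M$ is again finitely generated. Schemes of finite type over an F-finite ring are F-finite.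

**Definition 3 (decomposable).** A module is decomposable if it is isomorphic to a direct sum of two nonzero modules. A nonzero module $N$ is indecomposable exactly when $0$ and $1$ are the only idempotents of $\operatorname{End}_R(N)$.

Example. Over a domain, a torsion-free module of rank one is indecomposable: rank is additive, and a nonzero torsion-free module has positive rank. On the other hand, $F^n_*k[[x]]\cong k[[x]]^{q}$ for $k$ perfect, which is decomposable once $n\ge 1$.

**Definition 4 ($d$-dimensional module).** $M$ is $d$-dimensional if $\dim M=d$, where $\dim M=\dim R/\operatorname{ann}M$.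

Example. Over $R=k[[x,y]]/(xy)$, which has $d=1$, the module $R/(x)\cong k[[y]]$ is $1$-dimensional, but $M=k$ is not. If $k$ is perfect, then $F^n_*k\cong k$ is indecomposable for all $n$, so small modules must be kept out of the discussion.

**Definition 5 (F-trivializing).** $R$ is F-trivializing if for every $d$-dimensional $R$-module $M$ there is some $n$ such that $F^n_*M$ is decomposable.

Example. $R=k[[x]]$ with $k$ perfect is F-trivializing. A $1$-dimensional module is $R^a\oplus(\text{torsion})$ with $a\ge1$, and $F_*M$ has $F_*R\cong R^p$ as a direct summand.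

**Definition 6 (reflexive of rank one).** Over a normal domain $R$, a module $M$ is reflexive if $M\to M^{**}$ is an isomorphism, where $M^*=\operatorname{Hom}_R(M,R)$. It has rank one if $M\otimes_R\operatorname{Frac}(R)$ is one-dimensional.

Example. $M=R$. A less trivial one is the prime $(x,z)$ of the normal domain $k[[x,y,z]]/(xy-z^2)$. Its residue ring is $k[[y]]$, so it has height one, and height-one primes of a normal domain are reflexive. It is not principal, since $x,z$ are linearly independent modulo $\mathfrak m^2$.

**Definition 7 (strongly F-regular).** An F-finite domain $S$ is strongly F-regular if for each $c\ne0$ in $S$ there are $n$ and $\varphi\in\operatorname{Hom}_S(F^n_*S,S)$ with $\varphi(F^n_*c)=1$.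

Example. A regular local F-finite ring $(S,\mathfrak n)$ is strongly F-regular. Indeed $F^n_*S$ is free, by Kunz's theorem that Frobenius is flat on a regular ring. Given $c\ne 0$, we have $c\notin\mathfrak n^{[p^n]}$ for $n\gg0$, because $\mathfrak n^{[p^n]}\subset\mathfrak n^{p^n}$ and $\bigcap_j\mathfrak n^j=0$. So $F^n_*c\notin\mathfrak n F^n_*S=F^n_*(\mathfrak n^{[p^n]})$, hence $F^n_*c$ is part of a basis, and a dual coordinate is the required $\varphi$.

We can now pose the question. It comes from Hans Schoutens, "Hochster's small MCM conjecture for three-dimensional weakly F-split rings", arXiv:1408.6212 (2014).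

**Conjecture.** Every complete $d$-dimensional local ring $R$ (with $d\ge1$) in positive characteristic is F-trivializing.

In plain words: if we keep pushing a module of full dimension forward along Frobenius, must it eventually break into two pieces? The ranks grow, so one might expect it to. We shall prove the following three statements. They show that, for given $d$, the conjecture holds for all $R$ of dimension $d$ as above if and only if $d=1$.

**Theorem 1.** Let $k$ be a perfect field of characteristic $p$, let $e\ge4$ be an integer prime to $p$, and let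
$$R=k[[x,y,z]]/(x^e+y^e+z^e+x^{e-2}y^2z).$$
Then $R$ is a complete normal local domain of dimension $2$, and $F^n_*R$ is indecomposable for all $n\ge0$. More generally $F^n_*M$ is indecomposable for all $n\ge0$ and every reflexive $R$-module $M$ of rank one.

Taking $e=4$ for $p$ odd and $e=5$ for $p=2$ gives the rings $k[[x,y,z]]/(x^4+y^4+z^4+x^2y^2z)$ and $k[[x,y,z]]/(x^5+y^5+z^5+x^3y^2z)$, so the conjecture fails for every $p$.

**Theorem 2.** For every perfect field $k$ of characteristic $p$ and every $d\ge2$ there is a complete normal local domain $R$ of dimension $d$ with residue field $k$ such that $F^n_*M$ is indecomposable for all $n\ge0$ and all reflexive $M$ of rank one (in particular $M=R$).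

**Theorem 3.** Let $R$ be as at the start of this section ($k$ any F-finite field, $d\ge1$). Suppose that for every minimal prime $P$ with $\dim R/P=d$ the normalization of $R/P$ is strongly F-regular (e.g. regular). Then $R$ is F-trivializing. In particular every $R$ with $d=1$ is F-trivializing.

## 2. The cusp by hand

We have seen $k[[x]]$. The next case is $R=k[[t^2,t^3]]$ with $p=2$ and $k$ perfect. Here $R$ acts on $F_*R$ through its squares, which form the ring $k[[t^4,t^6]]$. Split a series in $R$ into even and odd exponents. The even part ranges over $k[[t^2]]$ and the odd part over $t^3k[[t^2]]$, and multiplication by $k[[t^4,t^6]]$ preserves both. With $s=t^2$, each part is a copy of $k[[s]]$ with $k[[s^2,s^3]]$ acting by multiplication. That is the normalization $S=k[[t]]$ of $R$, viewed as an $R$-module. Hence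
$$F_*R\cong S\oplus S .$$
The summand that splits off is the normalization $S$, not $R$. This suggests the first approach to the conjecture: for a given $M$, split a copy of the normalization off $F^n_*M$.

## 3. Splitting off the normalization

**Proof of Theorem 3.** Let $\dim M=d$. Choose $P\in\operatorname{Supp}M$ with $\dim R/P=d$; it is a minimal prime of $R$. Let $K=\operatorname{Frac}(R/P)$ and let $S$ be the normalization of $R/P$. As $R/P$ is a complete local domain, $S$ is a finite $R$-module and a local domain; being finite over an F-finite ring, it is F-finite.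

**Step 1: reduce to linear algebra over $K$ at $P$.** Choose $n_0$ with $x^{p^{n_0}}=0$ for all nilpotent $x\in R$, and put $M_0=F^{n_0}_*M$. The nilradical kills $M_0$. So $(M_0)_P=F^{n_0}_*(M_P)\neq0$ is a finite-dimensional vector space over $(R_{\mathrm{red}})_P=K$.

**Step 2: map $S$ into $M_0$ and $M_0$ to $S$, with a nonzero composite.** Take a nonzero $K$-linear map $(M_0)_P\to K$. The image of $M_0$ under it is a finitely generated $R/P$-submodule of $K$. After scaling it lies in $R/P\subset S$, and we get an $R$-linear map $\lambda:M_0\to S$. It is nonzero because the image of $M_0$ spans $(M_0)_P$. Choose $m_0$ with $c_0:=\lambda(m_0)\ne0$.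

Since $P$ kills $(M_0)_P$ and $Pm_0$ is finitely generated, there is $g\in R\setminus P$ with $gPm_0=0$. Since $S$ is finite over $R/P$ with the same fraction field, some nonzero element of $R/P$ multiplies $S$ into $R/P$. Multiplying it by a nonzero element of $\mathfrak m(R/P)$, which exists because $\dim R/P\ge1$, we get $0\ne c_1\in\mathfrak m(R/P)$ with $c_1S\subset R/P$. Define
$$\psi:S\to M_0,\qquad \psi(s)=(c_1s)\cdot gm_0 .$$
Here $c_1s\in R/P$ acts on $gm_0$ through any lift to $R$, which is legitimate because $Pgm_0=0$. The map $\psi$ is $R$-linear, and $\lambda\psi$ is multiplication by $c:=c_1gc_0$. This is nonzero, and it is not a unit of $S$ because $c_1\in\mathfrak mS$.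

**Step 3: turn the composite into the identity.** Strong F-regularity gives $n$ and $\varphi:F^n_*S\to S$ with $\varphi(F^n_*c)=1$. Then $n\ge1$, for $n=0$ would give $c\varphi(1)=1$. Consider the $R$-linear maps
$$S\xrightarrow{\ s\mapsto F^n_*(s^{p^n})\ }F^n_*S\xrightarrow{F^n_*\psi}F^n_*M_0\xrightarrow{F^n_*\lambda}F^n_*S\xrightarrow{\ \varphi\ }S .$$
Their composite sends $s$ to $\varphi(F^n_*(c\,s^{p^n}))=s\,\varphi(F^n_*c)=s$. So $S$ is a direct summand of $F^n_*M_0=F^{n+n_0}_*M$.

**Step 4: the complement is nonzero.** We have $\dim_KS_P=1$, whereas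
$$\dim_K(F^n_*M_0)_P=[K:K^{p^n}]\cdot\dim_K(M_0)_P\ge[K:K^{p^n}] .$$
The field $K$ is not perfect: localizing the normal ring $S$, of dimension $d\ge1$, at a height-one prime gives a discrete valuation ring of $K$, and its uniformizer has valuation $1$, so it is not a $p$-th power. As $n\ge1$, $[K:K^{p^n}]>1$. Hence $F^{n+n_0}_*M$ is decomposable.

**Step 5: dimension one.** If $d=1$, every such $S$ is a normal Noetherian local domain of dimension one, so a discrete valuation ring. It is regular, hence strongly F-regular by the example after Definition 7. $\square$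

## 4. Where splitting stops, and why a cone still decomposes

Everything in Section 3 except the choice of $\varphi$ works without strong F-regularity. The choice of $\varphi$ can fail completely.

**Remark 1.** Let $k$ be perfect, $T=k[[x,y,z]]$ with maximal ideal $\mathfrak m_T$, $0\neq f\in\mathfrak m_T^4$, and $R=T/(f)$. For every $n\ge1$, every $R$-linear map $F^n_*R\to R$ has image in $\mathfrak m$. So no $\varphi$ takes the value $1$.

*Check.* $F^n_*T$ is free on the $F^n_*(x^iy^jz^l)$ with $0\le i,j,l<q$. Let $\Phi$ be the coordinate of $F^n_*((xyz)^{q-1})$. The dual basis element of $F^n_*(x^iy^jz^l)$ is $\Phi(F^n_*(x^{q-1-i}y^{q-1-j}z^{q-1-l}\,\cdot))$. So every $T$-linear map $F^n_*T\to T$ is $\Phi(F^n_*(g\,\cdot))$ for some $g\in T$. The same formula computes the coordinates of any $F^n_*w$. It follows that if $\Phi(F^n_*(wT))\subset fT$, then $w\in f^qT$.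

Given $\varphi:F^n_*R\to R$, lift $F^n_*T\to F^n_*R\to R$ to $\Phi(F^n_*(g\,\cdot)):F^n_*T\to T$. Since $\varphi$ is defined on $F^n_*R$, we have $\Phi(F^n_*(gfT))\subset fT$. Hence $gf\in f^qT$ and $g\in f^{q-1}T\subset\mathfrak m_T^{4(q-1)}$. A monomial of degree at least $3(q-1)+1$ in three variables has an exponent at least $q$, and $4(q-1)\ge3(q-1)+1$. So $g\in(x^q,y^q,z^q)$, and $\Phi(F^n_*(gT))\subset\mathfrak m_T$.

So we look for a counterexample among hypersurfaces of order at least $4$. The obvious candidate is the cone $R=k[[x,y,z]]/(f_0)$, where $f_0=x^e+y^e+z^e$. It does not work, although $R$ is never a direct summand of $F^n_*R$ for $n\ge1$.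

**Remark 2.** For the cone, $F^n_*R$ is a direct sum of $q$ nonzero modules.

*Check.* Let $A=k[x,y,z]/(f_0)$. Every $u\in R$ is uniquely a formal sum $\sum_iu_i$ with $u_i\in A_i$. For $j\in\mathbb Z/q$ let $N_j$ be the set of $u$ with $u_i=0$ unless $i\equiv j$ modulo $q$. For $r\in R$, $r^q=\sum_i r_i^q$ involves only degrees divisible by $q$, so $r^qN_j\subset N_j$. Thus $F^n_*R=\bigoplus_jF^n_*N_j$ as $R$-modules, and $x^j\in N_j$ is nonzero for $0\le j<q$.

The grading has to be destroyed, and it must not be possible to restore it by a change of coordinates. A term of degree $e+1$ may fail to do this. The ring $k[[x,y,z]]/(f_0+x^ez)$ is a cone again, because $x^e(1+z)=x'^e$ with $x'=x(1+z)^{1/e}$; the root exists as $p\nmid e$, and $x',y,z$ are again coordinates. We shall see that the term $x^{e-2}y^2z$ cannot be removed. The failure shows up in the first-order neighborhood of the exceptional curve of the blow-up.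

## 5. Retractions of a first-order neighborhood and the criterion

Let $Y\subset X$ be an effective Cartier divisor with ideal $I=\mathcal O_X(-Y)$.

**Definition 8 (conormal bundle, retraction).** The conormal bundle of $Y$ is the line bundle $B=I/I^2$ on $Y$. If $X$ is a $k$-scheme, a retraction is a homomorphism of sheaves of $k$-algebras $\rho:\mathcal O_Y\to\mathcal O_X/I^2$ splitting $\mathcal O_X/I^2\to\mathcal O_Y$.

Example. Let $X$ be the blow-up of $\operatorname{Spec}k[[x,y]]$ at the closed point. Then $Y=\mathbb P^1$ and $B=\mathcal O(1)$. The rules $y/x\mapsto y/x$ on $D(x)$ and $x/y\mapsto x/y$ on $D(y)$ agree on the overlap and give a retraction. For the blow-up of the cone of Section 4 the same rules give a retraction, since there $y/x$ and $z/x$ satisfy $1+(y/x)^e+(z/x)^e=0$ exactly, and similarly on $D(y)$. In Section 9 we shall meet an $X$ with no retraction.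

Two facts about retractions will be used repeatedly. If $\rho,\rho'$ are retractions, then $\partial=\rho-\rho'$ takes values in $B$, and
$$\rho(ab)-\rho'(ab)=\rho(a)\,\partial b+\rho'(b)\,\partial a=a\,\partial b+b\,\partial a ,$$
so $\partial$ is a $k$-derivation $\mathcal O_Y\to B$. Conversely, if $\rho$ is a retraction and $\partial:\mathcal O_Y\to B$ a $k$-derivation, then $\rho+\partial$ is a retraction, because $\partial a\,\partial b\in I^2/I^2=0$.

**Setting (S).** $k$ is perfect; $R$ is a complete local normal domain of dimension $d\ge2$ with residue field $k$, and we fix a coefficient field $k\subset R$. The map $\pi:X\to\operatorname{Spec}R$ is proper, and $X$ is regular and integral. $Y\subset X$ is an effective Cartier divisor, smooth over $k$, of dimension $r=d-1$, with $\pi(Y)=\{\mathfrak m\}$. The map $\pi$ restricts to an isomorphism $X\setminus Y\to U:=\operatorname{Spec}R\setminus\{\mathfrak m\}$. (As $Y$ is reduced, $\mathfrak m\mathcal O_Y=0$, so $Y$ is a $k$-scheme.) With $I=\mathcal O_X(-Y)$ and $B=I/I^2$, assume: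

* (a) $\Omega_{Y/k}\cong\omega_1\oplus\dots\oplus\omega_r$ with line bundles $\omega_l$; for $a\in\mathbb N^r$ put $\omega^{a}=\bigotimes_l\omega_l^{a_l}$, $\omega^{-a}=\bigotimes_l\omega_l^{-a_l}$ and $|a|=\sum a_l$;
* (b) $H^0(Y,\mathcal O_Y)=k$, and $H^0(Y,\omega^{-a}\otimes B^{-b})=0$ for all $a\in\mathbb N^r$, $b\ge0$, $(a,b)\ne(0,0)$;
* (c) $H^0(Y,\omega^{-a}\otimes B)=0$ for all $a\in\mathbb N^r$ with $|a|\ge2$;
* (d) there is no retraction $\mathcal O_Y\to\mathcal O_X/I^2$.

**Theorem 4.** In setting (S), $F^n_*M$ is indecomposable for every $n\ge0$ and every reflexive $R$-module $M$ of rank one.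

The plan is as follows. Extend $M|_U$ to a line bundle $\mathcal L$ on $X$ and restrict $F^n_*\mathcal L$ to $Y$. The result is a vector bundle $V$ on $Y$ with $q$ layers $F^n_*(\mathcal L|_Y\otimes B^j)$. Condition (b) says that maps respect the order of the layers and that each layer has only scalar endomorphisms. So an idempotent is $0$ or $1$ on each layer. If these values are not all equal, two neighboring layers split apart.

Such a splitting is a map linear only over $q$-th powers, which is much weaker than a retraction. Here (c) enters: linear maps over $q$-th powers are differential operators, (c) leaves room only for operators of order at most one, and the symbol of a first-order operator is a derivation, which is what corrects local retractions to a global one. Then (d) gives a contradiction. For the cone with $e\ge4$, conditions (a), (b), (c) hold by the verification in Section 9, which involves only $Y$ and $B$, and only (d) fails. By Remark 2, (d) cannot be dropped.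

## 6. Linear maps over $q$-th powers as differential operators

In setting (S) let $n\ge1$, and let $G_1,G_2$ be line bundles on $Y$. Write $\mathcal H=\mathcal H(G_1,G_2)=\mathcal Hom_{\mathcal O_Y}(F^n_*G_1,F^n_*G_2)$, where $F$ is the Frobenius of $Y$. This is the sheaf of additive maps $G_1\to G_2$ that are linear over the subsheaf $\mathcal O_Y^q$ of $q$-th powers. We regard it as an $\mathcal O_Y$-module by multiplication on the target.

Example. Take $Y=\mathbb A^1$ with coordinate $u$, $q=p=2$, $G_1=G_2=\mathcal O$. Over $k[u^2]$, $k[u]$ has basis $1,u$. A $k[u^2]$-linear endomorphism $D$ is given by $D(1),D(u)\in k[u]$, so $D=D(1)+(D(u)-uD(1))\frac{d}{du}$. All such maps are differential operators of order at most $1$.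

**Lemma 1.** $\mathcal H$ has a finite exhaustive filtration $0=\mathcal H_{\le-1}\subset\mathcal H_{\le0}\subset\mathcal H_{\le1}\subset\cdots$ with
$$\mathcal H_{\le i}/\mathcal H_{\le i-1}\cong\bigoplus_{|a|=i,\ 0\le a_l<q}\omega^{-a}\otimes G_1^{-1}\otimes G_2. \tag{1}$$
Here $\mathcal H_{\le0}=\mathcal Hom_{\mathcal O_Y}(G_1,G_2)$, and $\mathcal H_{\le1}$ consists of the $D$ with $[D,b]=D\circ b-b\circ D$ $\mathcal O_Y$-linear for all $b\in\mathcal O_Y$. The map $\mathcal H_{\le1}\to\mathcal H_{\le1}/\mathcal H_{\le0}=\mathcal Der(\mathcal O_Y,G_1^{-1}G_2)$ is the symbol $D\mapsto s(D)=(b\mapsto[D,b])$.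

**Step 1: convert operators into linear functionals.** Let $P=\mathcal O_Y\otimes_{\mathcal O_Y^q}\mathcal O_Y$ and let $J$ be the kernel of the multiplication map $P\to\mathcal O_Y$. Sending $D$ to $\tilde D:b\otimes g\mapsto bD(g)$ identifies $\mathcal H$ with $\mathcal Hom_{\mathcal O_Y}(P\otimes G_1,G_2)$. Here $P\otimes G_1=\mathcal O_Y\otimes_{\mathcal O_Y^q}G_1$ is formed with the right structure of $P$, and linearity refers to the left structure. Put
$$\mathcal H_{\le i}=\mathcal Hom_{\mathcal O_Y}((P/J^{i+1})\otimes G_1,G_2)\subset\mathcal H .$$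

**Step 2: find local bases of $P$ and of the powers of $J$.** Locally take étale coordinates $u_1,\dots,u_r$ on $Y$. As $k$ is perfect, $\mathcal O_Y$ is free over $\mathcal O_Y^q$ on the $u^a$, $0\le a_l<q$ (a textbook fact). So $P$ is left-free on the $1\otimes u^a$. Put $\xi_l=1\otimes u_l-u_l\otimes1$. Expanding, $\xi^a$ is $1\otimes u^a$ plus a left-linear combination of the $1\otimes u^b$ with $b\le a$, $b\ne a$. So the $\xi^a$, $0\le a_l<q$, also form a left basis. Moreover $\xi_l^q=1\otimes u_l^q-u_l^q\otimes1=0$.

The ideal $J$ is generated by the elements $1\otimes b-b\otimes1$: if $\sum b_ic_i=0$, then $\sum b_i\otimes c_i=\sum(b_i\otimes1)(1\otimes c_i-c_i\otimes1)$. Writing $b=\sum_ac_a^qu^a$ and $1\otimes u_l=u_l\otimes1+\xi_l$, we see that each $1\otimes b-b\otimes1$ lies in the ideal $(\xi_1,\dots,\xi_r)$. So $J=(\xi_1,\dots,\xi_r)$. Multiplying monomials of degree $i$ in the $\xi_l$ by the basis elements $\xi^b$, and using $\xi_l^q=0$, we find that $J^i$ is left-free on the $\xi^a$ with $|a|\ge i$, $a_l<q$. Hence $J^i/J^{i+1}$ is free on the $\xi^a$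 with $|a|=i$, $a_l<q$, and $J^i=0$ for $i>r(q-1)$.

**Step 3: describe $J^i/J^{i+1}$ globally.** First, $J/J^2$ is the module of differentials of $\mathcal O_Y$ over $\mathcal O_Y^q$. It equals $\Omega_{Y/k}$, because $k=k^q\subset\mathcal O_Y^q$ and $d(c^q)=0$ as $q\ge2$; here $db$ is the class of $1\otimes b-b\otimes1$. So there is a surjection $\operatorname{Sym}\Omega_Y\to\bigoplus_iJ^i/J^{i+1}$. By Step 2 its kernel is locally spanned by the monomials in the $du_l$ having some exponent at least $q$; it is the ideal generated by the $(du_l)^q$. This ideal is generated by all $w^q$, $w\in\Omega_Y$, since $(\sum f_ldu_l)^q=\sum f_l^q(du_l)^q$. The same computation with local generators $w_l$ of $\omega_l$ shows that it equals $(w_1^q,\dots,w_r^q)$. Therefore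
$$J^i/J^{i+1}\cong\bigoplus_{|a|=i,\ a_l<q}\omega^a .$$

**Step 4: dualize.** The left and right structures agree on $J^i/J^{i+1}$, and the sequences
$$0\to(J^i/J^{i+1})\otimes G_1\to(P/J^{i+1})\otimes G_1\to(P/J^i)\otimes G_1\to0$$
consist of left locally free modules. Applying $\mathcal Hom(-,G_2)$ gives (1). The filtration is exhaustive because $J^i=0$ for large $i$.

**Step 5: identify $\mathcal H_{\le0}$, $\mathcal H_{\le1}$ and the symbol.** We compute
$$\tilde D\big((1\otimes b-b\otimes1)(a\otimes g)\big)=a\big(D(bg)-bD(g)\big)=a\,[D,b](g).$$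
So precomposition with $1\otimes b-b\otimes1$ turns $\tilde D$ into the functional of $[D,b]$. As $J^i$ is generated by products of $i$ such elements, $D\in\mathcal H_{\le0}$ means $[D,b]=0$ for all $b$, and $D\in\mathcal H_{\le1}$ means $[[D,b],b']=0$ for all $b,b'$. The restriction of $\tilde D$ to $(J/J^2)\otimes G_1$ sends $db\otimes g$ to $[D,b](g)$, which is the stated symbol. $\square$

We shall use (1) in this form: if $H^0$ of every graded piece of a subquotient of the filtration vanishes, then so does $H^0$ of that subquotient. This follows by left exactness of $H^0$.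

## 7. Proof of the criterion

Let $M$ be reflexive of rank one. For $n=0$, $M$ is torsion-free of rank one, hence indecomposable. Let $n\ge1$.

**Step 0: replace $F^n_*M$ by a vector bundle on $X$.** As $U\cong X\setminus Y$ is regular, $M|_U$ is invertible. It extends to a line bundle $\mathcal L$ on the regular scheme $X$, by taking closures of divisors. Put $L=\mathcal L|_Y$ and $\mathcal E=F^n_*\mathcal L$. The scheme $X$ is of finite type over the F-finite ring $R$, so F-finite, and it is regular. By Kunz's theorem $\mathcal E$ is locally free of finite rank.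

If $Q$ has depth at least $2$ and $N$ is any module with $H:=\operatorname{Hom}_R(N,Q)\ne0$, then $H$ has depth at least $2$. Indeed a presentation $R^a\to R^b\to N\to0$ gives $0\to H\to Q^b\to C'\to0$ with $C'\subset Q^a$, so $C'$ is zero or has depth at least $1$. Apply this to $M=\operatorname{Hom}_R(M^*,R)$, where $R$ has depth at least $2$ because it is normal of dimension at least $2$; so $M$ has depth at least $2$. If $x_1,x_2$ is $M$-regular, so is $x_1^q,x_2^q$, so $F^n_*M$ has depth at least $2$. Then so does $\operatorname{End}_R(F^n_*M)$. A module of depth at least $2$ equals its sections over $U$, hence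
$$\operatorname{End}_R(F^n_*M)=\Gamma(U,\mathcal End(\mathcal E|_U)). \tag{2}$$

**Step 1: restrict to $Y$ and find the layers.** Locally $I=(\tau)$ and $\tau F^n_*l=F^n_*(\tau^ql)$, so $I\cdot F^n_*\mathcal L=F^n_*(I^q\mathcal L)$ and $V:=\mathcal E|_Y=F^n_*(\mathcal L/I^q\mathcal L)$. It is filtered by the $\mathcal O_Y$-submodules $V^j=F^n_*(I^j\mathcal L/I^q\mathcal L)$, $0\le j\le q$, with
$$V^j/V^{j+1}=F^n_*(L\otimes B^j),\qquad 0\le j\le q-1,$$
where $F$ is now the Frobenius of $Y$. By the projection formula, $F^n_*(LB^i)\otimes B^{-m}=F^n_*(LB^{i-qm})$. Therefore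
$$\operatorname{Hom}_{\mathcal O_Y}\big(V^j/V^{j+1},(V^i/V^{i+1})\otimes B^{-m}\big)=H^0\big(Y,\mathcal H(LB^j,LB^{i-qm})\big).$$
By Lemma 1 this is filtered with graded pieces embedding in sums of groups $H^0(Y,\omega^{-a}\otimes B^{-(j-i+qm)})$. From (b) we deduce three things.

1. If $m\ge1$, then $j-i+qm\ge-(q-1)+q=1$, and all these groups vanish. Using left exactness of $\operatorname{Hom}$ along the filtration in both arguments, $\operatorname{Hom}_{\mathcal O_Y}(V,V\otimes B^{-m})=0$.
2. If $m=0$ and $i<j$, the groups vanish again. The layers of $V^j$ have index at least $j$ and those of $V/V^j$ have index less than $j$, so $\operatorname{Hom}(V^j,V/V^j)=0$. Thus every endomorphism of $V$ preserves each $V^j$.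
3. If $m=0$ and $i=j$, then $H^0(Y,\omega^{-a})=0$ for $a\ne0$. So only $\mathcal H_{\le0}=\mathcal O_Y$ contributes, and $\operatorname{End}(V^j/V^{j+1})=H^0(Y,\mathcal O_Y)=k$.

**Step 2: extend endomorphisms from $U$ to $X$.** A section of $\mathcal End(\mathcal E)$ over $X\setminus Y$ has a pole of bounded order along $Y$, so $\Gamma(U,\mathcal End\,\mathcal E)=\bigcup_m\Gamma(X,\mathcal End(\mathcal E)(mY))$. As $\mathcal O_X(-Y)|_Y=B$, we have $\mathcal End(\mathcal E)(mY)|_Y=\mathcal Hom(V,V\otimes B^{-m})$, which has no nonzero sections for $m\ge1$ by item 1. The sequence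
$$0\to\mathcal End(\mathcal E)((m-1)Y)\to\mathcal End(\mathcal E)(mY)\to\mathcal Hom(V,V\otimes B^{-m})\to0$$
gives $\Gamma(X,\mathcal End(\mathcal E)((m-1)Y))=\Gamma(X,\mathcal End(\mathcal E)(mY))$ for all $m\ge1$. With (2), we get an equality of rings
$$\operatorname{End}_R(F^n_*M)=\operatorname{End}_{\mathcal O_X}(\mathcal E).$$

**Step 3: show that an idempotent is $0$ or $1$, assuming neighboring layers do not split.** Let $\epsilon\in\operatorname{End}_{\mathcal O_X}(\mathcal E)$ be idempotent. By items 2 and 3, $\epsilon|_Y$ preserves the $V^j$ and acts on $V^j/V^{j+1}$ by some $\epsilon_j\in\{0,1\}$. Suppose $\epsilon_j\ne\epsilon_{j+1}$ for some $0\le j\le q-2$, and consider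
$$0\to V^{j+1}/V^{j+2}\to V^j/V^{j+2}\to V^j/V^{j+1}\to0. \tag{3}$$
Replacing $\epsilon$ by $1-\epsilon$, we may assume that it acts as $0$ on the sub and as $1$ on the quotient. Let $N$ be its image in $V^j/V^{j+2}$. If $v\in N$ lies in the sub, then $v=\epsilon v=0$. If $v$ lifts a given element of the quotient, so does $\epsilon v\in N$. So $N$ maps isomorphically to the quotient, and (3) splits. Step 4 will show that (3) never splits.

Hence all $\epsilon_j$ are equal, and replacing $\epsilon$ by $1-\epsilon$ if necessary we assume they are all $0$. Then $\epsilon|_Y$ maps each $V^j$ to $V^{j+1}$. It is nilpotent and idempotent, so $\epsilon|_Y=0$. As $\mathcal End(\mathcal E)|_Y=\mathcal End(V)$, this says $\epsilon\in\Gamma(X,I\,\mathcal End\,\mathcal E)$. Then $\epsilon=\epsilon^s\in\Gamma(X,I^s\mathcal End\,\mathcal E)$ for all $s$. By Krull's intersection theorem $\epsilon$ vanishes in the stalk at any point of $Y$. As $X$ is integral and $\mathcal End\,\mathcal E$ is locally free, $\epsilon=0$. So $F^n_*M$ is indecomposable.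

**Step 4: show that (3) does not split, by turning a splitting into a retraction.** Put $\mathcal G=I^j\mathcal L$ and $G=\mathcal G|_Y$. As $j+2\le q$, the sequence (3) is $F^n_*$ of
$$0\to G\otimes B\to\mathcal G/I^2\mathcal G\to G\to0 ,$$
with $\mathcal O_Y$ acting through $q$-th powers of lifts. A splitting is an additive map $\sigma:G\to\mathcal G/I^2\mathcal G$ lifting the identity, with $\sigma(b^qg)=\tilde b^q\sigma(g)$ for any lift $\tilde b\in\mathcal O_X/I^2$ of $b$. The power $\tilde b^q$ does not depend on the lift, since $(\tilde b+i)^q=\tilde b^q+i^q$ and $i^q\in I^q\subset I^2$. Suppose that $\sigma$ exists.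

First we compare $\sigma$ with local splittings built from local retractions. Let $W\subset Y$ be a small affine open set. As $Y$ is smooth over $k$ and $\mathcal O_X/I^2\to\mathcal O_Y$ has square-zero kernel, there is a retraction $\rho_W:\mathcal O_W\to(\mathcal O_X/I^2)|_W$. Choose a generator $\gamma$ of $\mathcal G/I^2\mathcal G$ on $W$ with image $g\in G$, and put
$$\sigma_W(ag)=\rho_W(a)\gamma .$$
This is additive and lifts the identity. Since $\rho_W(b)$ is a lift of $b$, it satisfies $\sigma_W(b^qag)=\rho_W(b)^q\sigma_W(ag)=\tilde b^q\sigma_W(ag)$. So $\sigma_W$ is also a splitting over $W$, and $D_W:=\sigma-\sigma_W$ is a section over $W$ of $\mathcal H:=\mathcal H(G,G\otimes B)$.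

Next we compare two such sets $W,W'$. Let $\gamma'=\tilde u\gamma$ be the generator used on $W'$, with $u=\tilde u|_Y$ and $g'=ug$. On $W\cap W'$,
$$\begin{aligned}(D_W-D_{W'})(ag')&=\sigma_{W'}(ag')-\sigma_W(aug)=\rho_{W'}(a)\tilde u\gamma-\rho_W(a)\rho_W(u)\gamma\\&=\big[(\rho_{W'}-\rho_W)(a)\,u+a\,(\tilde u-\rho_W(u))\big]g.\end{aligned}$$
Both $(\rho_{W'}-\rho_W)(a)$ and $\tilde u-\rho_W(u)$ lie in $B$. With $\partial=\rho_{W'}-\rho_W$ and $\beta=u^{-1}(\tilde u-\rho_W(u))$ this operator is $ag'\mapsto(\partial a+a\beta)g'$. Its commutator with $b$ sends $ag'$ to $(\partial(ba)-b\,\partial a)g'=\partial(b)\,ag'$. So $D_W-D_{W'}\in\mathcal H_{\le1}$, with symbol $\rho_{W'}-\rho_W\in\mathcal Der(\mathcal O_Y,B)$.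

Hence the $D_W$ define a global section of $\mathcal H/\mathcal H_{\le1}$. By Lemma 1 this sheaf is filtered with graded pieces that are sums of $\omega^{-a}\otimes B$ with $|a|\ge2$. By (c) it has no nonzero global section. Thus $D_W\in\mathcal H_{\le1}(W)$ for all $W$. So each $D_W$ has a symbol, and
$$s(D_W)-s(D_{W'})=\rho_{W'}-\rho_W .$$
Each $s(D_W)$ is a derivation into $B$; it is $k$-linear because $k=k^q\subset\mathcal O_Y^q$. So $\rho_W+s(D_W)$ is a retraction over $W$. By the displayed equation these retractions agree on overlaps and glue to a global retraction, contradicting (d). $\square$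

## 8. A cocycle on the Fermat curve

It remains to produce examples, and the condition that needs work is (d). Let $e\ge4$, $p\nmid e$, $f_0=x^e+y^e+z^e$, $A=k[x,y,z]/(f_0)$, $C=\operatorname{Proj}A$ and $\mu=x^{e-2}y^2$. As $p\nmid e$, the partial derivatives $ex^{e-1},ey^{e-1},ez^{e-1}$ have no common zero in $\mathbb P^2$. So $C$ is a smooth plane curve, $H^0(C,\mathcal O_C)=k$, hence $C$ is integral, and $\omega_C=\mathcal O_C(e-3)$ has positive degree. None of $x,y,z$ vanishes identically on $C$. If $x=y=0$ on $C$ then $z=0$, so $C=D(x)\cup D(y)$. Put $Y'=y/x$, $Z'=z/x$ on $D(x)$ and $X'=x/y$, $Z''=z/y$ on $D(y)$. Sections of $T_C(1)$ are $k$-derivations $\mathcal O_C\to\mathcal O_C(1)$.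

**Lemma 2.** Let $\delta\in\Gamma(D(xy),T_C(1))$ satisfy $\delta(Y')=-\frac1e\,Y'\,z\mu\,(x^{-e}+y^{-e})$. Then $\delta$ is not of the form $\alpha_x-\alpha_y$ with $\alpha_x\in\Gamma(D(x),T_C(1))$ and $\alpha_y\in\Gamma(D(y),T_C(1))$.

**Step 1: map $T_C(1)$ to a line bundle whose sections are elements of $A_x$ and $A_y$.** For a local section $v$ of $T_C(1)$ put $\Phi(v)=v(Y')\,x^2/z^{e-1}$. We claim that $\Phi$ is a homomorphism $T_C(1)\to\mathcal O_C(4-e)$. The degrees match, and we must see that there are no poles. On $D(x)$ we have $1+Y'^e+Z'^e=0$. Applying $v$ and dividing by $e$ gives $Y'^{e-1}v(Y')+Z'^{e-1}v(Z')=0$, so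
$$\frac{v(Y')}{Z'^{e-1}}=-\frac{v(Z')}{Y'^{e-1}} .$$
This is regular, since $Y'$ and $Z'$ have no common zero on $D(x)$. So $\Phi(v)=x^{3-e}\,v(Y')/Z'^{e-1}$ is regular on $D(x)$. On $D(y)$, $Y'=1/X'$ gives $v(Y')=-v(X')\,y^2/x^2$, so $\Phi(v)=-y^{3-e}\,v(X')/Z''^{e-1}$. This is regular on $D(y)$ by the same argument applied to $X'^e+1+Z''^e=0$.

**Step 2: compute $\Phi(\delta)$.** Using $x^e+y^e=-z^e$,
$$\Phi(\delta)=-\frac{xyz\mu\,(x^e+y^e)}{e\,x^ey^ez^{e-1}}=\frac{z^2\mu}{e\,x^{e-1}y^{e-1}}=\frac1e\,z^2x^{-1}y^{-(e-3)} .$$

**Step 3: compare coefficients.** If $\delta=\alpha_x-\alpha_y$, then applying $\Phi$ gives $z^2x^{-1}y^{-(e-3)}\in A_x+A_y$ inside $A_{xy}$. The ring $A$ is free over $k[x,y]$ on $1,z,\dots,z^{e-1}$, and $2\le e-1$. Comparing coefficients of $z^2$ gives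
$$x^{-1}y^{-(e-3)}\in k[x^{\pm1},y]+k[x,y^{\pm1}] .$$
This is false, since both exponents of this monomial are negative: $e-3\ge1$. $\square$

The second computation produces local retractions.

**Lemma 3.** Let $E$ be a commutative $k$-algebra and $t\in E$ with $t^2=0$. If $Y',Z'\in E$ satisfy $1+Y'^e+Z'^e+t\mu(1,Y',Z')=0$ and $s=t\mu(1,Y',Z')/e$, then $(Y'(1-s),Z'(1-s))$ satisfies $1+(\cdot)^e+(\cdot)^e=0$. Symmetrically, if $X'^e+1+Z''^e+t\mu(X',1,Z'')=0$ and $s'=t\mu(X',1,Z'')/e$, then $(X'(1-s'),Z''(1-s'))$ satisfies $(\cdot)^e+1+(\cdot)^e=0$.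

*Proof.* We have $s^2=0$ and $ts=0$. So $(1-s)^e=1-es$, and multiplying the given equation by $s$ gives $s(Y'^e+Z'^e)=-s$. Hence
$$1+(Y'^e+Z'^e)(1-es)=(1+Y'^e+Z'^e)+es=-t\mu(1,Y',Z')+es=0 .$$
The second claim is proved in the same way. $\square$

## 9. The surface $x^e+y^e+z^e+x^{e-2}y^2z=0$

**Proof of Theorem 1.** Let $f=f_0+z\mu$ and $R=k[[x,y,z]]/(f)$ as in the theorem.

**Step 1: put $R$ into setting (S).** The initial form of $f$ is $f_0$, because $z\mu$ has degree $e+1$; so $\operatorname{gr}_{\mathfrak m}R=A$. Let $X$ be the blow-up of $\mathfrak m$, $I=\mathfrak m\mathcal O_X=\mathcal O_X(1)$ and $Y=V(I)=\operatorname{Proj}A=C$. Then $B=I/I^2=\mathcal O_C(1)$, and the class of $z\in I$ in $B$ is the section $z$. As $Y$ is a Cartier divisor with regular local rings, $X$ is regular along $Y$. As $X$ is proper over $R$, its closed points lie over $\mathfrak m$, hence on $Y$; so $X$ is regular. Therefore $\operatorname{Spec}R\setminus\{\mathfrak m\}\cong X\setminus Y$ is regular. $R$ is a hypersurface of dimension $2$, so Cohen–Macaulay. By Serre's criterion $R$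 is normal, hence (being local) a domain, and $X$ is integral. This is setting (S) with $r=1$.

**Step 2: verify (a), (b), (c).** (a) holds with $\omega_1=\omega_C=\mathcal O_C(e-3)$. For (b), $H^0(C,\mathcal O_C)=k$, and $\omega_C^{-a}\otimes B^{-b}=\mathcal O_C(-a(e-3)-b)$ has negative degree if $(a,b)\ne(0,0)$. For (c), $\omega_C^{-a}\otimes B=\mathcal O_C(1-a(e-3))$ has negative degree for $a\ge2$, as $e\ge4$.

**Step 3: verify (d).** We compute the difference of two local retractions. On the chart $D(x)$ of $X$ the ideal $I$ is generated by the nonzerodivisor $x$. Dividing $f=0$ by $x^e$ gives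
$$1+Y'^e+Z'^e+z\,\mu(1,Y',Z')=0,\qquad z=xZ'\in I .$$
In $\mathcal O_X/I^2$ we have $z^2=0$. The coordinate ring of $C\cap D(x)$ is $k[Y',Z']/(1+Y'^e+Z'^e)$. So Lemma 3 with $t=z$ gives a $k$-algebra homomorphism $\rho_x:\mathcal O_C|_{D(x)}\to(\mathcal O_X/I^2)|_{D(x)}$ with $Y'\mapsto Y'(1-s)$, $Z'\mapsto Z'(1-s)$. It is a retraction because $s\in I/I^2$. In the same way we get $\rho_y$ on $D(y)$ with $X'\mapsto X'(1-s')$, $Z''\mapsto Z''(1-s')$. As elements of $B$, $s=\frac1ez\mu x^{-e}$ and $s'=\frac1ez\mu y^{-e}$. On $D(xy)$ put $\delta:=\rho_x-\rho_y\in\Gamma(D(xy),T_C\otimes B)$. Since $Y'=X'^{-1}$,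
$$\delta(Y')=Y'(1-s)-\big(X'(1-s')\big)^{-1}=Y'(1-s)-Y'(1+s')=-Y'(s+s')=-\tfrac1e\,Y'z\mu\,(x^{-e}+y^{-e}) .$$
If a global retraction $\rho$ existed, then $\delta=(\rho_x-\rho)-(\rho_y-\rho)$ would be a difference of sections of $T_C(1)$ over $D(x)$ and over $D(y)$. This contradicts Lemma 2.

Theorem 4 now gives Theorem 1. Since $\dim_RR=2$, the module $M=R$ is $2$-dimensional and $R$ is not F-trivializing. $\square$

## 10. Products of Fermat curves: all dimensions $d\ge2$

**Proof of Theorem 2.** Let $r=d-1$ and fix $e\ge5$ prime to $p$. The divisor will be $Y=C^r$ with conormal bundle $\mathcal O(1)\boxtimes\dots\boxtimes\mathcal O(1)$, and the first-order deformation of Section 9 will take place in the first factor. We need $e\ge5$ rather than $e\ge4$ because of (c). For $e=4$, $r=2$, $a=(1,1)$ one finds $\omega^{-a}\otimes B=\mathcal O_Y$, which has a nonzero section.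

**Step 1: construct $Y\subset X_0$ with prescribed first-order neighborhood.** Let $\mathcal C\subset\mathbb P^2_{k[t]}$ be defined by $f_0+t\mu=0$. Where $x=y=0$ the equation reads $z^e=0$, so $\mathcal C$ is covered by $D(x)$ and $D(y)$. On each chart the dehomogenized equation lies in a polynomial ring over $k$ in which $t$ is prime, and $t$ does not divide it. So $t$ is a nonzerodivisor on $\mathcal C$, and $\mathcal C_{t=0}=C$. Put
$$\mathcal Y=\mathcal C\times_kC^{r-1},\qquad \mathcal M=\mathcal O(1)\boxtimes\dots\boxtimes\mathcal O(1),\qquad h=z\boxtimes\dots\boxtimes z\in\Gamma(\mathcal Y,\mathcal M),$$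
and $Y=\mathcal Y_{t=0}=C^r$. By flatness over $k$, $t$ is a nonzerodivisor on $\mathcal Y$. Let $\mathcal V=\operatorname{Spec}_{\mathcal Y}\bigoplus_{j\ge0}\mathcal M^j$. A section $h$ of $\mathcal M$ gives a function of degree $1$ on $\mathcal V$, written $hT$, where $T$ denotes the local fiber coordinate. Let $X_0\subset\mathcal V$ be the closed subscheme $t=hT$. Its subscheme $T=0$ is $\{T=0,\,t=0\}=Y$.

**Step 2: check that $X_0$ is regular along $Y$ and compute $B$.** Let $y\in Y$ be a closed point. In $\mathcal O_{\mathcal Y,y}$ the nonzerodivisor $t$ has regular quotient $\mathcal O_{Y,y}$ of dimension $r$. So $\mathcal O_{\mathcal Y,y}$ is regular of dimension $r+1$ and $\mathcal O_{\mathcal V,y}$ is regular of dimension $r+2$. Since $\mathcal O_{\mathcal V,y}/(T,t-hT)=\mathcal O_{Y,y}$ is regular of dimension $r$, the elements $T,t-hT$ are part of a regular system of parameters. So $\mathcal O_{X_0,y}=\mathcal O_{\mathcal V,y}/(t-hT)$ is regular of dimension $r+1$, and $Y\subset X_0$ is a Cartier divisor. Its ideal $I$ is locally generated by $T$, so $B=I/I^2=\mathcal M|_Y$,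 and the class of $t=hT\in I$ in $B$ is $h|_Y$.

**Step 3: contract $Y$ to a point.** The Segre embedding gives a closed immersion $\mathcal Y\subset\mathbb P^N_{k[t]}$ with $\mathcal O(1)|_{\mathcal Y}=\mathcal M$. So $\mathcal V$ is closed in $\operatorname{Spec}_{\mathbb P^N}\operatorname{Sym}\mathcal O(1)$, the total space of $\mathcal O(-1)$, which is the blow-up of $\mathbb A:=\mathbb A^{N+1}_{k[t]}$ along the origin section $\Sigma$. Hence $X_0\to\mathbb A$ is proper, and it is a closed immersion over $\mathbb A\setminus\Sigma$. The preimage of $\Sigma$ is the locus $T=0$, which is set-theoretically $Y$.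

Let $R_0=\Gamma(X_0,\mathcal O)$. It is finite over $\Gamma(\mathbb A,\mathcal O)$, hence Noetherian. We get $g:X_0\to\operatorname{Spec}R_0$ and a finite map $\nu:\operatorname{Spec}R_0\to\mathbb A$. The map $g$ is proper and $g_*\mathcal O=\mathcal O$. It is surjective: its image is closed, and a function vanishing on the image is nilpotent on $X_0$, so nilpotent in $R_0$. Over $\mathbb A\setminus\Sigma$ the map $X_0\to\mathbb A$ is affine, so there $X_0$ is the spectrum of the pushforward of $\mathcal O_{X_0}$. In other words, $g$ is an isomorphism over $\nu^{-1}(\mathbb A\setminus\Sigma)$.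

All of $Y$ maps to the origin of the fiber $t=0$. As $Y$ is connected and $\nu$ is finite, $g(Y)$ is a single closed point $\mathfrak m_0$. As $g$ is surjective and $g^{-1}(\nu^{-1}(\Sigma))=Y$ as sets, $\nu^{-1}(\Sigma)=\{\mathfrak m_0\}$. As $Y$ is reduced, $\mathfrak m_0\mathcal O_{X_0}\subset I$, and the residue field of $\mathfrak m_0$ embeds over $k$ into $H^0(Y,\mathcal O_Y)$. This is $k$ by Künneth, so the residue field is $k$. We obtain $X_0\setminus Y\cong\operatorname{Spec}R_0\setminus\{\mathfrak m_0\}$.

**Step 4: complete, and check setting (S).** Let $R$ be the completion of $(R_0)_{\mathfrak m_0}$ and $X=X_0\times_{R_0}\operatorname{Spec}R$. By flat base change $\Gamma(X,\mathcal O_X)=R$ and $X\setminus Y\cong\operatorname{Spec}R\setminus\{\mathfrak m\}$. Since $\mathfrak m_0\mathcal O_{X_0}\subset I$ and $R_0/\mathfrak m_0^2=R/\mathfrak m^2$, the closed subschemes $V(I)$ and $V(I^2)$ are unchanged by the base change. By flatness $I\mathcal O_X$ is invertible, so $Y\subset X$ is a Cartier divisor. As $Y$ is regular, $X$ is regular along $Y$. The closed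 points of the proper $R$-scheme $X$ lie over $\mathfrak m$, hence on $Y$, so $X$ is regular. It is connected because $R=\Gamma(X,\mathcal O_X)$ is local and so has no nontrivial idempotents. So $X$ is integral, and $R$ is a normal domain, being the ring of global sections of a normal integral scheme.

For the dimension, let $\xi$ be a closed point of $X$. Then $\mathcal O_{X,\xi}$ has dimension $r+1$, because its quotient $\mathcal O_{Y,\xi}$ by one nonzerodivisor has dimension $r$. The map $X\to\operatorname{Spec}R$ is of finite type and birational, $R$ is universally catenary, and the residue field of $\xi$ is algebraic over $k$. So the dimension formula gives $\dim R=\dim\mathcal O_{X,\xi}=r+1=d$. The $k$-algebra structure of $R_0$ provides the coefficient field, and we are in setting (S).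

**Step 5: verify (a), (b), (c).** (a) holds with $\omega_l=\mathrm{pr}_l^*\mathcal O_C(e-3)$. For (b), $H^0(Y,\mathcal O_Y)=k$, and $\omega^{-a}B^{-b}=\boxtimes_l\mathcal O_C(-a_l(e-3)-b)$ has a factor of negative degree when $(a,b)\ne(0,0)$. So it has no nonzero sections, by Künneth. For (c), $\omega^{-a}B=\boxtimes_l\mathcal O_C(1-a_l(e-3))$. If $|a|\ge2$, some $a_l\ge1$, and $1-a_l(e-3)<0$ because $e\ge5$. So $H^0=0$.

**Step 6: write down local retractions.** On $V(I^2)$ we have $t^2=h^2T^2=0$. So the projection $\mathcal V\to\mathcal Y$ gives a morphism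
$$\theta:V(I^2)\to\mathcal C_2\times C^{r-1},\qquad \mathcal C_2=\mathcal C\otimes_{k[t]}k[t]/t^2 ,$$
which restricts to the inclusion on $Y$. Lemma 3, applied to the coordinate rings of $\mathcal C_2$ on $D(x)$ and $D(y)$, gives $k$-algebra retractions $\tau_x,\tau_y$ of $\mathcal O_{\mathcal C_2}\to\mathcal O_C$ over $D(x)$ and $D(y)$. Composing the morphisms defined by $\tau_x\times\mathrm{id}$ and $\tau_y\times\mathrm{id}$ with $\theta$, we get retractions $\rho_x,\rho_y$ of $\mathcal O_X/I^2\to\mathcal O_Y$ over $W_x=D(x)\times C^{r-1}$ and $W_y=D(y)\times C^{r-1}$.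

Since $t$ is a nonzerodivisor on $\mathcal C$, $t\mathcal O_{\mathcal C_2}\cong\mathcal O_C$. So $\tau_x-\tau_y=t\kappa$ with $\kappa\in\Gamma(D(xy),T_C)$. The computation of Section 9, with $t$ in place of $z$, gives $\kappa(Y')=-\frac1eY'\mu(x^{-e}+y^{-e})$. On functions pulled back from the last $r-1$ factors, $\rho_x$ and $\rho_y$ agree. On a function $b$ of the first factor their difference is $t\kappa(b)$. As $t$ has class $h=z\boxtimes\dots\boxtimes z$ in $B$,
$$\rho_x-\rho_y=(z\kappa)\otimes z\otimes\dots\otimes z\in\Gamma(W_x\cap W_y,\mathrm{pr}_1^*T_C\otimes B)\subset\Gamma(W_x\cap W_y,T_Y\otimes B).$$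

**Step 7: verify (d), by reducing to the curve.** If a global retraction $\rho$ existed, then $\rho_x-\rho_y=\beta_x-\beta_y$ with $\beta_x=\rho_x-\rho$ and $\beta_y=\rho_y-\rho$ in $\Gamma(W_x,T_Y\otimes B)$ and $\Gamma(W_y,T_Y\otimes B)$. Project to the direct summand $\mathrm{pr}_1^*T_C\otimes B=T_C(1)\boxtimes\mathcal O_C(1)\boxtimes\dots\boxtimes\mathcal O_C(1)$ of $T_Y\otimes B$. By Künneth its sections over $W_x$ are $\Gamma(D(x),T_C(1))\otimes_kH^0(C,\mathcal O_C(1))^{\otimes(r-1)}$, and similarly over $W_y$ and $W_x\cap W_y$. As $z\ne0$ in $H^0(C,\mathcal O_C(1))$, there is a linear functional on $H^0(C,\mathcal O_C(1))^{\otimes(r-1)}$ taking the value $1$ on $z\otimes\dots\otimes z$. Applying it, we get $z\kappa=\alpha_x-\alpha_y$ with $\alpha_x\in\Gamma(D(x),T_C(1))$ and $\alpha_y\in\Gamma(D(y),T_C(1))$. But $\delta=z\kappa$ satisfies $\delta(Y')=-\frac1eY'z\mu(x^{-e}+y^{-e})$, so this contradicts Lemma 2. Thus (d) holds, and Theorem 4 gives Theorem 2. $\square$
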